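
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The Hilbert series of the quadratic dual\\ of the Fomin--Kirillov algebra}


\begin{abstract}
We compute the Hilbert series of the quadratic dual $\mathcal E_n^!$ of the
Fomin--Kirillov algebra $\mathcal E_n$ for every $n\ge 2$. The relations of
$\mathcal E_n^!$ identify words in the transpositions of $S_n$, up to sign, when
they differ by Hurwitz moves. A map to a Clifford algebra shows that the signs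
never kill a word, so the dimensions count Hurwitz classes of words. We show that
such a class is determined by its obvious invariants: the product of the word, the
connected components of the graph formed by its letters, and the number of letters
in each component. It follows that $\mathcal E_n^!$ is a twisted monoid algebra with
an explicit basis, and that it has Gelfand--Kirillov dimension $\lfloor n/2\rfloor$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The algebras}

Let $\Bbbk$ be an algebraically closed field of characteristic zero and let $n\ge2$.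
The \emph{Fomin--Kirillov algebra} $\mathcal E_n$ is the $\Bbbk$-algebra generated in
degree $1$ by $x_{ij}$, $1\le i<j\le n$, subject to the quadratic relations
\begin{align*}
&x_{ij}^2=0 &&(i\ne j),\\
&x_{ij}x_{kl}=x_{kl}x_{ij} &&(i,j,k,l\text{ distinct}),\\
&x_{ij}x_{jk}+x_{jk}x_{ki}+x_{ki}x_{ij}=0 &&(i,j,k\text{ distinct}),
\end{align*}
where $x_{ji}:=-x_{ij}$. Thus $\mathcal E_n=T(V)/(R)$, where $V=\bigoplus_{i<j}\Bbbk x_{ij}$
and $R\subseteq V\otimes V$ is spanned by the relations. Its \emph{quadratic} (or
\emph{Koszul}) \emph{dual} is
\[
\mathcal E_n^!=T(V^*)/(R^\perp),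
\]
where $R^\perp\subseteq V^*\otimes V^*$ is the orthogonal complement of $R$ for the
pairing $\langle f\otimes g,\,v\otimes w\rangle=f(v)g(w)$. For a connected graded algebra
$A=\bigoplus_{d\ge0}A_d$ with finite-dimensional components put
$H_A(t)=\sum_d(\dim A_d)\,t^d$. The problem, taken from Walton and Zhang \cite{WZ}, is to
determine $H_{\mathcal E_n^!}(t)$.

Let $y_{ij}$, $i<j$, be the dual basis of $V^*$ and put $y_{ji}=-y_{ij}$. Dualizing
exchanges what is constrained and what is free. Since $x_{ij}^2=0$ in $\mathcal E_n$,
there is no relation on $y_{ij}^2$ in $\mathcal E_n^!$; for instance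
$\mathcal E_2=\Bbbk[x]/(x^2)$ and $\mathcal E_2^!=\Bbbk[y]$. Commuting generators become
anticommuting ones. The three-term relations become equalities between two products of
two generators. In Section~\ref{sec:words} we derive the presentation
\begin{equation}\label{eq:pres}
y_{ij}y_{jk}=y_{jk}y_{ki}\quad(i,j,k\text{ distinct}),\qquad
y_{ij}y_{kl}=-y_{kl}y_{ij}\quad(i,j,k,l\text{ distinct}).
\end{equation}
Every relation says that one word of length two in the generators $y_{ij}$, $i<j$, is plus
or minus another one. So one expects $\dim(\mathcal E_n^!)_d$ to be the number of classes of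
words of length $d$ in the generators, where words that are forced to agree up to sign form
one class.

There are two things to settle. First, signs can be dangerous: relations such as $xy=yx$
and $xy=-yx$ together give $xy=0$. Second, one has to count the classes. If $y_{ij}$ is
read as the transposition $(ij)$, then
the relations \eqref{eq:pres} preserve the product of a word in $S_n$. They also preserve
the connected components of the graph on $[n]=\{1,\dots,n\}$ whose edges are the letters,
and the number of letters in each component. The natural guess is that no class vanishes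
and that these invariants are complete. We shall prove that this guess is correct.

\subsection{Results}

Products of permutations are compositions of maps, the right factor acting first. Let
$\mathrm{cyc}(g)$ denote the number of cycles of a permutation $g$, fixed points
included. Put $f_1(t)=1$ and, for $b\ge2$,
\begin{equation}\label{eq:fb}
f_b(t)=\frac{t^{\,b-2}\cdot t(t+1)\cdots(t+b-1)}{1-t^2}
=\frac{t^{\,b-1}(t+2)(t+3)\cdots(t+b-1)}{1-t}.
\end{equation}

\begin{theorem}[Hilbert series]\label{thm:A}
For every $n\ge2$,
\[
H_{\mathcal E_n^!}(t)=\sum_{\pi}\ \prod_{B\in\pi}f_{|B|}(t),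
\]
where $\pi$ runs over all set partitions of $[n]$. Equivalently, writing
$H_n=H_{\mathcal E_n^!}$ for $n\ge 2$ and $H_0=H_1=1$, we have the identity of formal power
series in $z$
\begin{equation}\label{eq:egf}
\sum_{n\ge0}H_n(t)\frac{z^n}{n!}
=\exp\!\left(\frac{(1-tz)^{-t}-1-t^4z}{t^2(1-t^2)}\right),
\end{equation}
or, recursively, $H_n=\sum_{b=1}^n\binom{n-1}{b-1}f_b\,H_{n-b}$ for $n\ge1$.
\end{theorem}

For example,
\[
H_2=\frac1{1-t},\qquad H_3=\frac{(1+t)(1+t+t^2)}{1-t},\qquad
H_4=\frac{1+4t+6t^2+2t^3-5t^4-4t^5-t^6}{(1-t)^2};
\]
these are $1+f_2$, $\ 1+3f_2+f_3$ and $1+6f_2+3f_2^2+4f_3+f_4$, where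
$f_2=\frac{t}{1-t}$, $f_3=\frac{t^2(t+2)}{1-t}$ and $f_4=\frac{t^3(t+2)(t+3)}{1-t}$.
As a check for all $n$, the coefficient of $t^2$ in Theorem~\ref{thm:A} is
$\binom n2+2\binom n3+3\binom n4$, coming from $f_2$, $f_3$ and $f_2^2$. This is $\dim R$,
as it must be, because $(\mathcal E_n^!)_2=(V^*\otimes V^*)/R^\perp\cong R^*$.

The sum over set partitions reflects a basis. Call a triple $m=(\pi,(d_B)_{B\in\pi},g)$
\emph{admissible} if
\begin{itemize}
\item $\pi$ is a set partition of $[n]$, and $g\in S_n$ preserves each block of $\pi$
 (we write $g_B=g|_B$);
\item $d_B=0$ if $|B|=1$;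
\item if $|B|\ge2$, then $d_B$ is an integer with $d_B\ge|B|-2+\mathrm{cyc}(g_B)$ and
 $d_B\equiv|B|-\mathrm{cyc}(g_B)\pmod2$.
\end{itemize}

\begin{theorem}[Structure]\label{thm:B}
The admissible triples form a monoid under
\[
(\pi,d,g)(\pi',d',g')=(\pi\vee\pi',d'',gg'),\qquad
d''_B=\sum_{A\in\pi,\,A\subseteq B}d_A+\sum_{A\in\pi',\,A\subseteq B}d'_A ,
\]
where $\pi\vee\pi'$ is the finest partition coarser than both $\pi$ and $\pi'$. The algebra
$\mathcal E_n^!$ has a basis $\{b_m\}$ indexed by this monoid, with
$\deg b_m=\sum_Bd_B$ and
\[
b_m\,b_{m'}=\alpha(g,g')\,b_{mm'}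
\qquad\text{for } m=(\pi,d,g),\ m'=(\pi',d',g'),
\]
where $\alpha:S_n\times S_n\to\{\pm1\}$ is a $2$-cocycle, defined in
Section~\ref{sec:structure} by means of a Clifford algebra.
\end{theorem}

Each block of size at least $2$ carries one unbounded parameter $d_B$, and $[n]$ has room
for $\lfloor n/2\rfloor$ such blocks. This explains the order of growth. We use the double
factorial with $(-1)!!=1$.

\begin{theorem}[Growth]\label{thm:C}
Let $k=\lfloor n/2\rfloor$. Then $H_{\mathcal E_n^!}(t)=P_n(t)/(1-t)^k$ with
$P_n\in\mathbb Z[t]$, where $P_n(1)=(n-1)!!$ if $n$ is even and $P_n(1)=(k+1)\,n!!$ if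
$n=2k+1$ is odd. Hence $\mathrm{GKdim}\,\mathcal E_n^!=\lfloor n/2\rfloor$. There is a
polynomial $Q_n$ of degree $k-1$ with leading coefficient $P_n(1)/(k-1)!$ such that, for
$n\ge3$,
\[
\dim(\mathcal E_n^!)_d=Q_n(d)\quad\text{for all }d\ge2n-3 .
\]
This range is sharp: $\dim(\mathcal E_n^!)_{2n-4}=Q_n(2n-4)-1$.
\end{theorem}

For $n=3$ the dimensions are $1,3,5,6,6,6,\dots$. So $Q_3=6$, and the last exception is
$5=Q_3(2)-1$ in degree $2=2n-4$.

\begin{remark}[Other fields]\label{rem:fields}
Theorem~\ref{thm:A} holds over any field, and so does Theorem~\ref{thm:C}, which is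
deduced from it. In characteristic different from $2$ the proof below applies verbatim.
In characteristic $2$ the signs disappear, so $\mathcal E_n^!$ is the monoid
algebra of the monoid $M_n$ of Section~\ref{sec:words} and the Clifford algebra is not
needed. The proof of Theorem~\ref{thm:B} uses that the characteristic is not $2$ and that
$\sqrt2\in\Bbbk$.
\end{remark}

\subsection{Plan}
Section~\ref{sec:words} reduces the problem to counting words in transpositions up to
Hurwitz moves. Section~\ref{sec:three} counts them by hand for $n=3$, where the
decisive phenomenon is already visible: the square of a letter $s$ can be moved anywhere in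
a word, and $s$ may then be replaced by its conjugates under the group generated by the
remaining letters. Sections~\ref{sec:moves} and \ref{sec:classes} treat all
$n$. Sections~\ref{sec:series}, \ref{sec:structure} and \ref{sec:growth} prove the three
theorems.

\section{From the algebra to words in transpositions}\label{sec:words}

\subsection{The presentation}

The space $V\otimes V$ is the direct sum of the following subspaces: the lines
$\Bbbk\,x_{ij}\otimes x_{ij}$; the planes spanned by $x_{ij}\otimes x_{kl}$ and
$x_{kl}\otimes x_{ij}$ with disjoint indices; and, for each $\{i,j,k\}$, the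
$6$-dimensional space spanned by the products of two different elements among
$a=x_{ij}$, $b=x_{jk}$, $c=x_{ki}$. Each defining relation lies in one summand, so $R$ is
the direct sum of its intersections with them, and $R^\perp$ can be computed summand by
summand.

On a line, $R$ is everything and $R^\perp$ is zero. On a plane, $R$ is spanned by
$x_{ij}\otimes x_{kl}-x_{kl}\otimes x_{ij}$, so $R^\perp$ is spanned by
$y_{ij}\otimes y_{kl}+y_{kl}\otimes y_{ij}$. On a $6$-dimensional space, the relations for
the cyclic orderings $(i,j,k)$, $(j,k,i)$, $(k,i,j)$ all equal $ab+bc+ca$. The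
ordering $(j,i,k)$ gives $(-a)(-c)+(-c)(-b)+(-b)(-a)=ac+cb+ba$, and so do its cyclic
shifts. The basis dual to $(a,b,c)$ is $(y_{ij},y_{jk},y_{ki})$, so $R^\perp$ expresses
the equalities
\[
y_{ij}y_{jk}=y_{jk}y_{ki}=y_{ki}y_{ij},\qquad
y_{ij}y_{ki}=y_{ki}y_{jk}=y_{jk}y_{ij}.
\]
The second chain is the first one for the ordering $(j,i,k)$, so together these are the
relations $y_{ij}y_{jk}=y_{jk}y_{ki}$ for all six orderings. This proves \eqref{eq:pres}.

Let $T_n$ be the set of transpositions in $S_n$; for $\tau=(ij)$ with $i<j$ write
$y_\tau=y_{ij}$. If $s=(ij)$ and $t=(jk)$, then $tst=(ik)$; if $s$ and $t$ are disjoint,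
then $tst=s$. Every ordered pair of distinct transpositions is of exactly one of these two
forms, and in the first form it determines $(i,j,k)$. So \eqref{eq:pres} says that
$R^\perp$ is spanned by
\begin{equation}\label{eq:signed}
y_sy_t-\varepsilon(s,t)\,y_t\,y_{tst}\qquad(s\ne t\text{ in }T_n)
\end{equation}
for certain signs $\varepsilon(s,t)\in\{\pm1\}$.

\subsection{The monoid of Hurwitz classes}

Forget the signs. Let $M_n$ be the monoid generated by $a_t$, $t\in T_n$, with relations
\begin{equation}\label{eq:H}
a_sa_t=a_t\,a_{tst}\qquad(s,t\in T_n).
\end{equation}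
(For $s=t$ this is empty.) It is graded by word length. Its elements are the classes of
words in $T_n$ under \emph{Hurwitz moves}
$(\dots,s,t,\dots)\leftrightarrow(\dots,t,tst,\dots)$.

In degree $d$, the space $T(V^*)_d$ has the words $y_{t_1}\cdots y_{t_d}$ as a basis. So it
is the direct sum, over $m\in(M_n)_d$, of the spans of the words in the class $m$. By
\eqref{eq:signed} the degree $d$ part of the ideal $(R^\perp)$ is spanned by elements
$w-\varepsilon w'$ with $\varepsilon=\pm1$, where $w$ and $w'$ differ by one Hurwitz move and
thus belong to the same class. Hence the decomposition passes to the quotient: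
\[
(\mathcal E_n^!)_d=\bigoplus_{m\in(M_n)_d}L_m,
\]
where $L_m\subseteq\mathcal E_n^!$ is spanned by the images of the words in the class $m$.
Any two words of one class agree up
to sign in $\mathcal E_n^!$, so $\dim L_m\le1$. It remains to show that $L_m\ne0$.

\subsection{No class vanishes}\label{ssec:clifford}

To show that no word is zero in $\mathcal E_n^!$ it suffices to find one nonzero algebra in
which invertible elements satisfy \eqref{eq:pres}. The relations have the form ``conjugation by
$y_t$ acts on the $y_s$ like minus the transposition $t$'', and vectors in a Clifford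
algebra behave in this way. Recall that $\mathrm{Cl}_n$ is the algebra
generated by $e_1,\dots,e_n$ with $e_i^2=1$ and $e_ie_j=-e_je_i$ for $i\ne j$; it has the
$2^n$ ordered products of distinct $e_i$ as a basis. Let $E=\mathrm{span}(e_1,\dots,e_n)$
with the bilinear form for which the $e_i$ are orthonormal. Then
$xv+vx=2\langle x,v\rangle$ for $x,v\in E$. Let $S_n$ act linearly on $E$ by permuting the
$e_i$.

Put $v_{kl}=e_k-e_l$ for $k\ne l$, so $v_{lk}=-v_{kl}$ and
$v_{kl}^2=\langle v_{kl},v_{kl}\rangle=2$.
For $x=\sum_ix_ie_i\in E$ and $v=v_{kl}$,
\[
xv=2\langle x,v\rangle-vx=-v\bigl(x-\langle x,v\rangle v\bigr),\qquad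
x-\langle x,v\rangle v=x-(x_k-x_l)(e_k-e_l)=(kl)(x).
\]
Thus
\begin{equation}\label{eq:reflect}
x\,v_{kl}=-v_{kl}\cdot(kl)(x)\qquad(x\in E).
\end{equation}
Taking $x=v_{ij}$ with $i,j,k,l$ distinct gives $v_{ij}v_{kl}=-v_{kl}v_{ij}$. Renaming
$(k,l)$ as $(j,k)$ and taking $x=v_{ij}$ gives
$v_{ij}v_{jk}=-v_{jk}v_{ik}=v_{jk}v_{ki}$. These are the relations \eqref{eq:pres}, so
$y_{ij}\mapsto v_{ij}$ defines a homomorphism $\mathcal E_n^!\to\mathrm{Cl}_n$. Since
$v_{ij}^2=2$ is an invertible scalar, every word maps to an invertible, hence nonzero, element.
Therefore every $L_m$ has dimension exactly $1$, and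
\begin{equation}\label{eq:count}
\dim(\mathcal E_n^!)_d=|(M_n)_d| .
\end{equation}

\section{The case $n=3$ by hand}\label{sec:three}

Write $a,b,c$ for the generators of $M_3$ attached to $(12),(23),(13)$. The relations
\eqref{eq:H} are
\[
ab=bc=ca,\qquad ba=ac=cb .
\]
They are permuted by every permutation of the three letters. Let $\{x,y,z\}=\{a,b,c\}$ in
any order; by this symmetry $xy=yz=zx$ and $xz=zy=yx$. Three observations suffice.

\emph{Squares are central.} $x^2y=x(xy)=x(zx)=(xz)x=(yx)x=yx^2$.

\emph{Next to $y$, the squares $x^2$ and $z^2$ are the same.}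
$x^2y=x(xy)=x(yz)=(xy)z=(yz)z=yz^2=z^2y$.

\emph{A word of length three is a square times a letter.} If two adjacent letters are equal,
use centrality. The other words are $xyx=(zx)x=zx^2$ and $xyz=(yz)z=yz^2$.

So every word of length $d$ equals a product of squares times a remainder $1$, $y$ or
$xy$ with $x\ne y$. If only one letter occurs, the word is $x^d$, which admits no
nontrivial move. These words give one class in degree $0$ and three in each degree $d\ge1$.

Now suppose at least two different letters occur, that is, the graph of the word is
connected. A nontrivial move replaces two different adjacent letters by two different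
letters, so then at least two different letters occur in every word of the class.
\begin{itemize}
\item \emph{Remainder $xy$.} The letter $y$ lets us exchange $x^2$ and $z^2$, and the letter
 $x$ lets us exchange $y^2$ and $z^2$. So all squares may be taken to be $a^2$.
\item \emph{Remainder $y$.} At least one of the squares is different from $y^2$; call it $x^2$.
 Next to this $x^2$, each $y^2$ may be changed into $z^2$; next to the letter $y$, each
 $z^2$ may be changed into $x^2$. The class is $x^{2r}y$ with $r\ge1$, and
 $x^{2r}y=z^{2r}y$.
\item \emph{Remainder $1$.} At least two different squares occur, and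
 $a^2b^2=c^2b^2=c^2a^2$ by the second observation. So we may assume that $a^2b^2$ is
 present, and next to it every further square may be changed into $a^2$: a $c^2$ by means
 of $b$, and a $b^2$ first into $c^2$ by means of $a$. The class is $a^{2r-2}b^2$ with
 $r\ge2$.
\end{itemize}
As an element of $M_3$, the remainder is determined by the product in $S_3$, which is a
$3$-cycle, a transposition, or the identity. So a connected class is determined by its
product and its degree. The connected
classes have the two $3$-cycles as products in even degrees $d\ge2$, the three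
transpositions in odd degrees $d\ge3$, and the identity in even degrees $d\ge4$. Adding the
disconnected classes we find $|(M_3)_d|=1,3,5,6,6,6,\dots$, in accordance with
$H_3=(1+2t+2t^2+t^3)/(1-t)$.

This case also shows why components must be recorded: $b^3$ and $a^2b$ have the same product
and degree, but only the second is connected. For $n=4$ one must record the
degree of each component separately: $a_{(12)}^2a_{(34)}^4$ and $a_{(12)}^4a_{(34)}^2$ have
product $1$, degree $6$ and the same components.

For general $n$ the two observations about squares hold with the same proof. What needs an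
argument is the extraction of squares from an arbitrary word, and the choice of a
normal form for the squares. These are the subjects of the next two sections.

\section{Moving letters}\label{sec:moves}

\subsection{Conventions and three elementary facts}

For a finite nonempty set $B$ let $T_B\subset S_B$ be the set of transpositions and let $M_B$
be defined like $M_n$; everything below holds for $M_B$ as well. Put
$\ell(g)=|B|-\mathrm{cyc}(g)$ for $g\in S_B$.

If \eqref{eq:H} is applied to the pair $(tst,t)$, it reads $a_{tst}a_t=a_ta_s$. So we have
\begin{equation}\label{eq:travel}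
a_s\,a_t=a_t\,a_{tst},\qquad a_t\,a_s=a_{tst}\,a_t .
\end{equation}
In words: \emph{a letter $t$ can travel through a word in either direction without
changing; each letter that it passes is conjugated by $t$.}

Since $st=t\cdot tst$, sending $a_t$ to $t$ defines a homomorphism
$M_n\to S_n$, $m\mapsto\bar m$; we call $\bar m$ the \emph{product} of $m$. The
\emph{graph} of a word has vertex set $[n]$ and the letters of the word as edges, with
repetitions allowed. A Hurwitz
move does not change the subgroup generated by the letters, because
$\langle s,t\rangle=\langle t,tst\rangle$. The orbits of this subgroup are the connected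
components of the graph. So the partition $\pi(m)$ of $[n]$ into components depends only on
the class $m$. We use the following facts.
\begin{itemize}
\item[(F1)] Transpositions whose graph is connected on $B$ generate $S_B$. Indeed, from
$(jk)(ij)(jk)=(ik)$ one sees that ``$i=j$ or $(ij)$ lies in the group'' is an equivalence
relation on $B$. It contains the edges, so it has only one class. Applied to each
component, this shows that the letters of any word generate the product of
the symmetric groups of its components.
\item[(F2)] $\mathrm{cyc}(g\,(ij))$ equals $\mathrm{cyc}(g)+1$ if $i$ and $j$ lie in one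
cycle of $g$, and $\mathrm{cyc}(g)-1$ otherwise: multiplication by $(ij)$ cuts the cycle or
joins the two cycles. So $\ell(g(ij))=\ell(g)\mp1$ in the two cases, and a product $g$ of $d$
transpositions has $\ell(g)\le d$ and $\ell(g)\equiv d\pmod 2$.
\item[(F3)] A graph with $N$ vertices and $E$ edges has at least $N-E$ components.
A connected graph contains a spanning tree, which has $N-1$ edges.
\end{itemize}

\subsection{Bringing a letter to the end}

To extract a square we need two equal letters next to each other. So we ask which letters
can be produced at the end of a word.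

\begin{lemma}\label{lem:bring}
If $i\ne j$ lie in the same component of the graph of a word representing $m$, then
$m=m'a_{(ij)}$ for some $m'$ in the monoid.
\end{lemma}

\begin{proof}
The idea is to shorten a path from $i$ to $j$ one edge at a time.
There is a path $i=z_0,z_1,\dots,z_r=j$ with distinct vertices, and there are distinct
positions $p_1,\dots,p_r$ in the word such that the letter at $p_q$ is $(z_{q-1}z_q)$. We
use induction on $r$, for all words at once. If $r=1$, let the letter $(ij)$ travel to the
right end by \eqref{eq:travel}.

Let $r\ge2$ and put $e=(z_0z_1)$, $f=(z_1z_2)$. Let the letter $e$ at $p_1$ travel, to the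
right or to the left, until it is adjacent to the letter $f$ at $p_2$. The letters passed
are conjugated by $e$, and this letter $f$ is not passed. The path letters $(z_{q-1}z_q)$ with
$q\ge3$ involve neither $z_0$ nor $z_1$, because the vertices of the path are distinct; so
they do not change if they are passed. Now use
\[
a_ea_f=a_fa_{fef}\qquad\text{or}\qquad a_fa_e=a_{fef}a_f,\qquad fef=(z_0z_2),
\]
according to the order of the two letters. In the new word the path
$z_0,z_2,\dots,z_r$ is formed by $r-1$ letters at distinct positions, and induction
applies.
\end{proof}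

\subsection{Words of minimal length}

By (F2), a word with product $g$ has length at least $\ell(g)$. The shortest words form one
class.

\begin{lemma}\label{lem:minimal}
Words of length $\ell(g)$ with product $g$ exist, and all of them represent the same
element $w_g$. The components of $w_g$ are the cycles of $g$.
\end{lemma}

\begin{proof}
A cycle of length $c$ is a product of $c-1$ transpositions, so such words exist. For
uniqueness we use induction on $k=\ell(g)$; the case $k=0$ is trivial. Let $k\ge1$, let
$(t_1,\dots,t_k)$ and $(u_1,\dots,u_k)$ be two such words, and let $u_k=(ij)$. The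
permutation $gu_k=u_1\cdots u_{k-1}$ has $\ell(gu_k)\le k-1<\ell(g)$, so $i$ and $j$ lie in
one cycle of $g$ by (F2), and $\ell(gu_k)=k-1$. As $g$ belongs to the group generated by the
$t_q$, they lie in one component of the graph of $(t_1,\dots,t_k)$. By Lemma~\ref{lem:bring},
$a_{t_1}\cdots a_{t_k}=m'a_{u_k}$, where $m'$ has degree $k-1$ and product
$gu_k$. By induction $m'=a_{u_1}\cdots a_{u_{k-1}}$, so the two words represent the same
element.

The cycles of $g$ are contained in components of $w_g$, so there are at most
$\mathrm{cyc}(g)$ components. The graph has $n-\mathrm{cyc}(g)$ edges ($|B|-\mathrm{cyc}(g)$ in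
the case of $M_B$), so by (F3) there are at least $\mathrm{cyc}(g)$ components. Hence
components and cycles coincide.
\end{proof}

\subsection{Squares}

\begin{lemma}\label{lem:squares}
\textup{(i)} Each $a_t^2$ is central.
\textup{(ii)} If $h$ lies in the group generated by the letters of a word representing $m$,
then $a_s^2\,m=a_{hsh^{-1}}^2\,m$ for every transposition $s$.
\end{lemma}

\begin{proof}
(i) $a_sa_t^2=a_ta_{tst}a_t=a_t\,a_t\,a_{t(tst)t}=a_t^2a_s$.

(ii) Using \eqref{eq:H} twice, and then (i),
$a_s^2a_t=a_sa_ta_{tst}=a_ta_{tst}^2=a_{tst}^2a_t$. If $m=m_1a_tm_2$, then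
$a_s^2m=m_1a_s^2a_tm_2=m_1a_{tst}^2a_tm_2=a_{tst}^2m$. So $s$ may be conjugated by any
letter of the word, and $m$ does not change. Every element of the group is a product of
letters, so iterating proves the claim.
\end{proof}

The hypothesis on $h$ cannot be dropped: $a_{(12)}^2a_{(12)}^2$ and $a_{(23)}^2a_{(12)}^2$ are
different, since their components differ.

\begin{lemma}\label{lem:extract}
If $m$ has degree $d$ and product $g$, then $m=a_{s_1}^2\cdots a_{s_r}^2\,w_g$ for some
transpositions $s_1,\dots,s_r$, with $r=(d-\ell(g))/2$.
\end{lemma}

\begin{proof}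
We use induction on $d$. If $d=\ell(g)$, this is Lemma~\ref{lem:minimal}. Otherwise
$d>\ell(g)$; let $(t_1,\dots,t_d)$ represent $m$. We look for the first place where the word
stops being minimal: let $k$ be minimal with $\ell(t_1\cdots t_k)<k$, and put
$h=t_1\cdots t_{k-1}$.
By minimality $\ell(h)=k-1$, so $\ell(ht_k)=k-2$ by (F2), and $t_k=(ij)$ with $i$ and $j$ in
one cycle of $h$. Hence they are in one component of the graph of $(t_1,\dots,t_{k-1})$. By
Lemma~\ref{lem:bring}, $a_{t_1}\cdots a_{t_{k-1}}=m'a_{t_k}$ for some $m'$. With
$m''=a_{t_{k+1}}\cdots a_{t_d}$ we get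
\[
m=m'a_{t_k}\cdot a_{t_k}m''=a_{t_k}^2\,m'm'' ,
\]
by centrality. Here $m'm''$ has degree $d-2$ and product $g$, and induction applies.
\end{proof}

\section{Classification of Hurwitz classes}\label{sec:classes}

\subsection{Connected classes}

Lemma~\ref{lem:extract} leaves a list of squares $a_{s_i}^2$ in front of $w_g$, and
Lemma~\ref{lem:squares} lets us modify the $s_i$. How many squares are needed for the graph
to be connected, and can we bring them to a standard position? Both questions become
transparent after contracting the cycles of $g$. They are the components of $w_g$,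
and inside a cycle we can move endpoints freely.

\begin{proposition}\label{prop:connected}
Let $|B|=b\ge2$, $g\in S_B$ and $c=\mathrm{cyc}(g)$. An element of $M_B$ of degree $d$ and
product $g$ whose graph is connected on $B$ exists if and only if
\[
d\ge b-2+c\qquad\text{and}\qquad d\equiv b-c\pmod2 .
\]
It is then unique.
\end{proposition}

\begin{proof}
Let $m$ be such an element and write $m=a_{s_1}^2\cdots a_{s_r}^2w_g$ as in
Lemma~\ref{lem:extract}, so $d=b-c+2r$. Let $C_1,\dots,C_c$ be the cycles of $g$ in a fixed
order. Contracting each $C_k$ to a vertex $k$ turns $s_1,\dots,s_r$ into the edges of a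
multigraph on $\{1,\dots,c\}$, possibly with loops. As the components of $w_g$ are the
$C_k$, this multigraph is connected because $m$ is. Hence $r\ge c-1$ by (F3), so
$d\ge b-c+2(c-1)=b-2+c$. The congruence is clear.

For uniqueness, fix a point $p_k\in C_k$ for each $k$ and a transposition $s_0\in T_B$;
these choices depend only on $g$ and $B$. We claim that
\begin{equation}\label{eq:normal}
m=a_{s_0}^{2(r-c+1)}\ \prod_{k=2}^{c}a_{(p_1p_k)}^2\ \,w_g .
\end{equation}
Once the choices are fixed, the right side depends only on $g$ and $d$; the order of the
squares is irrelevant by Lemma~\ref{lem:squares}(i).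

\emph{Step 1: superfluous squares.} Choose $c-1$ indices $i$ for which the $s_i$ form a
spanning tree of the contracted graph; call these $s_i$ the tree letters. Let $i$ be another
index. The letters that
remain when $a_{s_i}^2$ is removed are still connected on $B$, because they include the
tree letters and the letters of $w_g$. By (F1) they generate $S_B$, in which all
transpositions are conjugate. So $a_{s_i}^2$ may be replaced by $a_{s_0}^2$, by
Lemma~\ref{lem:squares}(ii). We do this successively for all $r-c+1$ non-tree letters.

\emph{Step 2: from the tree to a star.} Suppose some tree letter $s=(uv)$, with $u\in C_j$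
and $v\in C_k$, has $j,k\ne1$. Deleting the edge $jk$ cuts the tree into two parts; after
renaming, the part containing $1$ contains $j$ but not $k$. Let $K$ be the group generated by
the other tree letters and the letters of $w_g$. The $K$-orbit containing $C_1$ contains $C_j$
but not $C_k$, and by (F1) $K$ contains the full symmetric group of this orbit. In
particular $h=(u\,p_1)\in K$. Since $v\ne u,p_1$, we have $hsh^{-1}=(p_1v)$, and by
Lemma~\ref{lem:squares}(ii) $a_s^2$ may be replaced by $a_{(p_1v)}^2$; see
Figure~\ref{fig:slide}. The new edge $1k$ reconnects the two parts, so the contracted graph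
of the tree letters is again a tree, with one more edge at the vertex $1$. We repeat this;
after at most $c-1$ repetitions the tree is a star centered at $1$.

\emph{Step 3: endpoints.} Now for each $k\ge2$ there is exactly one tree letter $(uv)$ with
$u\in C_1$ and $v\in C_k$. By (F1) the letters of $w_g$ generate
$S_{C_1}\times\cdots\times S_{C_c}$. This group contains an element that maps
$u\mapsto p_1$ and $v\mapsto p_k$, so $a_{(uv)}^2$ may be replaced by $a_{(p_1p_k)}^2$. This
gives \eqref{eq:normal}.

\emph{Existence.} If $d$ satisfies the two conditions, then $d=b-c+2r$ with $r\ge c-1$. The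
right side of \eqref{eq:normal} has degree $2(r-c+1)+2(c-1)+(b-c)=d$, product $g$ and a
connected graph.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \dx in {0,6.5}{
 \draw (\dx,0) circle (0.65);
 \draw (\dx+1.9,2.1) circle (0.65);
 \draw (\dx+3.8,0) circle (0.65);
 \draw (\dx-0.2,0.35) -- (\dx+1.5,1.95);
 \fill (\dx-0.2,0.35) circle (1.6pt);
 \fill (\dx+1.5,1.95) circle (1.6pt);
 \fill (\dx+0.3,-0.1) circle (1.6pt) node[below] {$p_1$};
 \fill (\dx+2.2,2.1) circle (1.6pt) node[above] {$u$};
 \fill (\dx+3.6,0.1) circle (1.6pt) node[right] {$v$};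
 \node at (\dx-0.95,0) {$C_1$};
 \node at (\dx+0.95,2.4) {$C_j$};
 \node at (\dx+4.8,0) {$C_k$};
}
\draw[very thick] (2.2,2.1) -- (3.6,0.1);
\node at (3.25,1.25) {$s$};
\draw[very thick] (6.8,-0.1) -- (10.1,0.1);
\end{tikzpicture}
\caption{Replacing a square $a_s^2$ with $s=(uv)$ by $a_{(p_1v)}^2$. The circles are cycles
of $g$ and the segments are tree letters. On the left, the thin tree letter and the cycles
connect $u$ with $p_1$, so the transposition $(u\,p_1)$ lies in the group generated by the
remaining letters; conjugating $s$ by it gives the thick letter on the right.}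
\label{fig:slide}
\end{figure}

For $g=1$ the shortest connected words have length $2(b-1)$, and their class is represented
by a spanning tree with every edge doubled. For a $b$-cycle the minimal word $w_g$ is itself
connected and has length $b-1$.

\begin{remark}
Write $d=b-2+c+2h$. By the Riemann--Hurwitz formula $2-2h=2b-d-(b-c)$, the number $h$ is the
genus of a connected covering of the sphere of degree $b$ with $d$ simple branch points and
one further point around which the monodromy has $c$ cycles (if $c=b$, the covering is
unbranched over this point). So the only free parameter of a connected class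
with product $g$ is a genus. This is not used below.
\end{remark}

\subsection{All classes}

\begin{proposition}\label{prop:all}
The map $m\mapsto(\pi(m),(d_B)_{B\in\pi(m)},\bar m)$, where $d_B$ is the number of letters
of a word for $m$ that lie in the block $B$, is a well-defined bijection from $M_n$ onto the
set of admissible triples. The degree of $m$ is $\sum_Bd_B$.
\end{proposition}

\begin{proof}
Take a word with component partition $\pi$. Each of its letters lies in one block. For
$B\in\pi$ let $w_B$ be the subword of the letters in $B$, let $d_B$ be its length and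
$g_B$ its product. Letters in other blocks fix $B$ pointwise, so $\bar m$ preserves $B$ and
$\bar m|_B=g_B$. A Hurwitz move of two letters in the same block is a Hurwitz move of
one subword. A move of two letters in different blocks swaps them, since they are disjoint,
and changes no subword. Hence $\pi$, the $d_B$, the $g_B$ and the classes $m_B\in M_B$ of
the $w_B$ are invariants of $m$.

Conversely, letters in different blocks commute in $M_n$, so $m$ is the product of the
images of the $m_B$ under the natural maps $M_B\to M_n$. Thus $m$ is determined by $\pi$ and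
the classes $m_B$, each of
which is connected on $B$ by the definition of $\pi$. Every choice of a partition $\pi$ and
of connected classes $m_B\in M_B$ occurs: concatenate words for them. For $|B|=1$ there is
only the empty word. For $|B|\ge2$, Proposition~\ref{prop:connected} says that $m_B$ is
determined by $(d_B,g_B)$, and that exactly the pairs $(d_B,g_B)$ allowed in an admissible
triple occur. Finally, a permutation $g$ that preserves all blocks and the family of its
restrictions $g_B$ determine each other.
\end{proof}

\section{The Hilbert series}\label{sec:series}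

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By \eqref{eq:count} and Proposition~\ref{prop:all}, $H_{\mathcal E_n^!}(t)$ is the
generating function of admissible triples by $\sum_Bd_B$. For a fixed partition $\pi$ the
choices in different blocks are independent, so
$H_{\mathcal E_n^!}=\sum_\pi\prod_{B\in\pi}F_{|B|}$ with $F_1=1$. For $b\ge2$ the
admissible degrees for $g\in S_b$ are $b-2+\mathrm{cyc}(g)+2j$, $j\ge0$, because
$b-2+\mathrm{cyc}(g)\equiv b-\mathrm{cyc}(g)\pmod2$. Hence
\[
F_b(t)=\sum_{g\in S_b}\sum_{j\ge0}t^{\,b-2+\mathrm{cyc}(g)+2j}
=\frac{t^{\,b-2}}{1-t^2}\sum_{g\in S_b}t^{\mathrm{cyc}(g)}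
=\frac{t^{\,b-2}\cdot t(t+1)\cdots(t+b-1)}{1-t^2}=f_b(t).
\]
Here we used $\sum_{g\in S_b}t^{\mathrm{cyc}(g)}=t(t+1)\cdots(t+b-1)$. This follows by
induction on $b$: a permutation of $[b]$ arises uniquely from one of $[b-1]$ by inserting
$b$ after one of the $b-1$ elements in its cycle, or as a new fixed point, which
contributes the factor $(b-1)+t$.

The sum over set partitions is also $1$ for $n=0,1$. By the exponential formula,
$\sum_{n\ge0}H_nz^n/n!=\exp\bigl(\sum_{b\ge1}f_bz^b/b!\bigr)$. The binomial series gives
$\sum_{b\ge0}t(t+1)\cdots(t+b-1)\frac{(tz)^b}{b!}=(1-tz)^{-t}$. Its terms with $b=0,1$ are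
$1$ and $t^2z$, and for $b\ge2$ we have
$f_b=t^b\cdot t(t+1)\cdots(t+b-1)/\bigl(t^2(1-t^2)\bigr)$. Therefore
\[
\sum_{b\ge1}f_b\frac{z^b}{b!}
=z+\frac{(1-tz)^{-t}-1-t^2z}{t^2(1-t^2)}
=\frac{(1-tz)^{-t}-1-t^4z}{t^2(1-t^2)},
\]
because $z\cdot t^2(1-t^2)=t^2z-t^4z$. This is \eqref{eq:egf}. The recursion is
obtained by sorting set partitions of $[n]$ by the size $b$ of the block containing $1$;
there are $\binom{n-1}{b-1}$ such blocks.
\end{proof}

\section{The multiplication}\label{sec:structure}

By Proposition~\ref{prop:all} we may identify $M_n$ with the set of admissible triples.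
Since words are multiplied by concatenation, products in $S_n$ multiply, numbers of letters
add, and the components of the union of two graphs form the join of the two component
partitions. This gives the product formula in Theorem~\ref{thm:B}, and in particular shows that
admissible triples form a monoid. The spaces $L_m$ of Section~\ref{sec:words} satisfy
$L_mL_{m'}\subseteq L_{mm'}$. It remains to choose a basis vector in each $L_m$
so that all signs depend on the products only. The Clifford algebra lets us do this: if the
generators are mapped to vectors of square $1$, then the image of a word depends, up to sign,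
only on its product.

The relations \eqref{eq:pres} are homogeneous, so with
$u_{ij}=v_{ij}/\sqrt2=(e_i-e_j)/\sqrt2$ there is a homomorphism
\[
\Psi:\mathcal E_n^!\to\mathrm{Cl}_n,\qquad y_{ij}\mapsto u_{ij},\qquad u_{ij}^2=1 .
\]
For $\tau=(ij)$ with $i<j$ write $u_\tau=u_{ij}$, so $\Psi(y_\tau)=u_\tau$.

\begin{lemma}\label{lem:sign}
If two words $w,w'$ in the $y_\tau$ have the same product $g\in S_n$, then
$\Psi(w')=\pm\Psi(w)$.
\end{lemma}

\begin{proof}
Let $d,d'$ be the lengths of $w,w'$; both have the parity of $\ell(g)$ by (F2). For a word
$w=y_{t_1}\cdots y_{t_d}$ with product $g=t_1\cdots t_d$, repeated use of \eqref{eq:reflect}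
gives $x\,\Psi(w)=(-1)^d\,\Psi(w)\,g^{-1}(x)$ for $x\in E$, that is,
$\Psi(w)\,x=(-1)^dg(x)\,\Psi(w)$. The same holds for $w'$ and $d'$. Put
$z=\Psi(w)^{-1}\Psi(w')$. Then, for $x\in E$,
\[
x\,z=(-1)^d\,\Psi(w)^{-1}\,g(x)\,\Psi(w')=(-1)^{d+d'}\,\Psi(w)^{-1}\Psi(w')\,x=z\,x .
\]
So $z$ commutes with all $e_i$. Since $u_\tau^{-1}=u_\tau$, the element $z$ is a product of
$d+d'$ elements $u_\tau$. As $d+d'$ is even, $z$ is even, that is, a combination of products
of an even number of the $e_i$.

Fix $i$ and write $z=p+e_iq$, where $p$ is even, $q$ is odd, and neither involves $e_i$.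
Then $e_iz=e_ip+q$ and $ze_i=pe_i+e_iqe_i=e_ip-q$, so $2q=0$ and $q=0$. Thus $z$ does not involve
$e_i$. As this holds for every $i$, $z=\lambda\in\Bbbk$.

Finally let $\theta$ be the anti-automorphism of $\mathrm{Cl}_n$ that fixes all $e_i$. It
fixes every $u_\tau$, so $\theta(z)$ is the product of the same elements $u_\tau$ in the
reverse order, that is, $z^{-1}$. On the other hand $\theta(z)=\lambda$. So
$1=z\,\theta(z)=\lambda^2$ and $\lambda=\pm1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
For each $g\in S_n$ choose $c_g$ to be one of the two elements $\pm\Psi(w)$, where $w$ is any word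
with product $g$; by Lemma~\ref{lem:sign} this pair does not depend on $w$. Take
$c_1=1$, the image of the empty word. Concatenating words, we see that
\[
c_g\,c_{g'}=\alpha(g,g')\,c_{gg'},\qquad\alpha(g,g')\in\{\pm1\}.
\]
Comparing $(c_gc_{g'})c_{g''}$ with $c_g(c_{g'}c_{g''})$ gives
$\alpha(g,g')\,\alpha(gg',g'')=\alpha(g,g'g'')\,\alpha(g',g'')$, so $\alpha$ is a
$2$-cocycle.

Let $m=(\pi,d,g)\in M_n$. All words in the class $m$ agree up to sign in $\mathcal E_n^!$, and
their images under $\Psi$ are invertible. Let $b_m$ be the one of the two elements $\pm w$,
with $w$ a word in the class $m$, for which $\Psi(b_m)=c_g$. By Section~\ref{sec:words},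
$\{b_m\}$ is a basis of
$\mathcal E_n^!$, and $\deg b_m=\sum_Bd_B$. For $m'=(\pi',d',g')$ the element $b_mb_{m'}$ is
plus or minus a word in the class $mm'$, so $b_mb_{m'}=\pm b_{mm'}$. Applying $\Psi$
gives $c_gc_{g'}=\pm c_{gg'}$ with the same sign, which is therefore $\alpha(g,g')$.
\end{proof}

For $n\ge4$ the signs cannot be removed by rescaling the $c_g$. If $s$ and $t$ are disjoint
transpositions, then $c_sc_t=-c_tc_s$, so $\alpha(s,t)=-\alpha(t,s)$. A coboundary
$\beta(g)\beta(g')/\beta(gg')$, where $\beta:S_n\to\Bbbk^\times$, takes equal values on
$(s,t)$ and $(t,s)$ because $st=ts$.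

\section{Growth}\label{sec:growth}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
\emph{The denominator and $P_n(1)$.} For $b\ge2$ write $f_b=N_b/(1-t)$ with
$N_b(t)=t^{b-1}\prod_{i=2}^{b-1}(t+i)$. Then $N_b(1)=3\cdot4\cdots b=b!/2$. A set partition
of $[n]$ has at most $k=\lfloor n/2\rfloor$ blocks of size at least $2$. Hence
$P_n=(1-t)^kH_{\mathcal E_n^!}$ lies in $\mathbb Z[t]$, and only the partitions with exactly
$k$ such blocks contribute to $P_n(1)$.

If $n=2k$, these partitions are the $(n-1)!!$ perfect matchings, each contributing
$N_2(1)^k=1$. If $n=2k+1$, they are of two kinds. There are $n\,(2k-1)!!=n!!$ partitions into $k$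
pairs and a singleton, each contributing $1$. There are $\binom n3(2k-3)!!$ partitions into a
triple and $k-1$ pairs, each contributing $N_3(1)=3$. Since
\[
3\binom n3(2k-3)!!=\frac{(2k+1)(2k)(2k-1)}{2}\,(2k-3)!!=k\,(2k+1)\,(2k-1)!!=k\,n!!,
\]
the total is $(k+1)\,n!!$.

\emph{The polynomial $Q_n$.} Write $H_{\mathcal E_n^!}=G+U/(1-t)^k$ with polynomials $G,U$
and $\deg U<k$; we call $G$ the polynomial part. As $k\ge1$, evaluation of $P_n=(1-t)^kG+U$
at $t=1$ gives $U(1)=P_n(1)$. For
$0\le i<k$ the coefficient of $t^d$ in $t^i/(1-t)^k$ is $\binom{d-i+k-1}{k-1}$ for all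
$d\ge0$; when $d<i$ the upper entry lies between $0$ and $k-2$, and the binomial
coefficient vanishes as it should. This is a polynomial in $d$ of degree $k-1$ with leading
coefficient $1/(k-1)!$. So the coefficients of $U/(1-t)^k$ are $Q_n(d)$, for all $d\ge0$, where
$Q_n$ is a polynomial of degree $k-1$ with leading coefficient $P_n(1)/(k-1)!\ne0$. It
follows that $\dim(\mathcal E_n^!)_d=Q_n(d)$ for all $d>\deg G$ (for all $d\ge0$ if $G=0$),
and that
$\sum_{i\le d}\dim(\mathcal E_n^!)_i$ grows like a positive constant times $d^k$. Since
$\mathcal E_n^!$ is generated by its finite-dimensional component of degree $1$, its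
Gelfand--Kirillov dimension is
$\limsup_d\log\bigl(\sum_{i\le d}\dim(\mathcal E_n^!)_i\bigr)/\log d=k$.

\emph{The range.} Let $n\ge3$; we determine the top term of $G$, which is the sum of the
polynomial parts of the terms in Theorem~\ref{thm:A}. For a rational function, let the
degree be the degree of the numerator minus that of the denominator; its polynomial part
has the same degree if this is nonnegative, and is zero otherwise. For $b\ge2$ the degree of $f_b$ is
$(b-1)+(b-2)-1=2b-4$. The one-block partition contributes $f_n=N_n/(1-t)$, where $N_n$ is
monic of degree $2n-3$. So its polynomial part has degree $2n-4\ge2$ and leading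
coefficient $-1$. A partition with $q\ge1$ blocks of size at least $2$, of total size
$\Sigma$, contributes a term of degree $2\Sigma-4q$. If $q=1$ and it is not the one-block
partition, then $\Sigma\le n-1$ and the degree is at most $2n-6$. If $q\ge2$, the degree is
at most $2n-8$. The partition into singletons ($q=0$) contributes $1$, of degree
$0<2n-4$. Hence $G$ has degree exactly $2n-4$ and leading coefficient $-1$. Therefore
$\dim(\mathcal E_n^!)_d=Q_n(d)$ for $d\ge2n-3$, and
$\dim(\mathcal E_n^!)_{2n-4}=Q_n(2n-4)-1$.
\end{proof}

\begin{thebibliography}{1}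
\bibitem{WZ} Chelsea Walton and James J. Zhang, \emph{On the quadratic dual of the
Fomin-Kirillov algebras}, arXiv:1806.09263 (2018).
\end{thebibliography}

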